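\title{Weyl invariant $E_8$ Jacobi forms of weight four and orbits of lattice vectors}

\begin{abstract}
Let $H(t)$ be the dimension of the space of $W(E_8)$-invariant holomorphic Jacobi forms of weight $4$ and index $t$, and let $N(t)$ be the number of Weyl orbits of vectors of norm $t$ in the $E_8$ lattice. We disprove the conjecture that $H(t)=N(t)$ for all $t$: we show that $H(29)=6$ and $N(29)=5$. The inequality $H(t)\ge N(t)$ holds for every $t$, by a construction with integral octonions. For prime index we give a dimension formula; equality holds for the primes $p\le 23$ and fails for $p=29$, $p=31$ and all primes $p>500$. For general index $H(t)$ grows at least like $t^5$ while $N(t)=O(t^3)$, so equality fails for all but finitely many $t$. The method identifies the forms with the invariants of $\mathrm{SL}_2(\mathbb Z/t)\times W(E_8)$ in the space of functions on $E_8/tE_8$ and computes or bounds the character of this representation.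
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $L=E_8$ be the $E_8$ root lattice with its even unimodular positive definite form $(\cdot,\cdot)$, normalized so that roots have $(r,r)=2$, and let $W=W(E_8)$ be its Weyl group. The \emph{norm} of $v\in L$ is the integer $Q(v)=\frac12(v,v)$. We write $\mathbf e(x)=e^{2\pi i x}$, and $q=\mathbf e(\tau)$, $\zeta^{\ell}=\mathbf e((\ell,\mathfrak z))$ for $\tau\in\mathbb H$, $\mathfrak z\in L\otimes\mathbb C$, $\ell\in L$.

For integers $k$ and $t\ge1$, a \emph{$W$-invariant holomorphic Jacobi form of weight $k$ and index $t$} is a holomorphic function $\varphi:\mathbb H\times(L\otimes\mathbb C)\to\mathbb C$ such that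
\begin{itemize}
\item[(i)] $\varphi\big(\frac{a\tau+b}{c\tau+d},\frac{\mathfrak z}{c\tau+d}\big)=(c\tau+d)^k\,\mathbf e\big(\frac{tc\,Q(\mathfrak z)}{c\tau+d}\big)\,\varphi(\tau,\mathfrak z)$ for all $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$;
\item[(ii)] $\varphi(\tau,\mathfrak z+x\tau+y)=\mathbf e\big(-tQ(x)\tau-t(x,\mathfrak z)\big)\,\varphi(\tau,\mathfrak z)$ for all $x,y\in L$;
\item[(iii)] $\varphi(\tau,g\mathfrak z)=\varphi(\tau,\mathfrak z)$ for all $g\in W$;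
\item[(iv)] in the Fourier expansion $\varphi=\sum_{n\in\mathbb Z,\ \ell\in L}f(n,\ell)q^n\zeta^\ell$ one has $f(n,\ell)=0$ unless $nt\ge Q(\ell)$.
\end{itemize}
Let $H(t)$ be the dimension of the space of such forms of weight $4$ and index $t$, and let $N(t)$ be the number of $W$-orbits of vectors of norm $t$ in $L$. For $m\in L$ we write $\operatorname{orb}(m)$ both for the orbit $Wm$ and for the orbit sum $\sum_{v\in Wm}\zeta^v$, and $|\operatorname{orb}(m)|$ for the number of vectors in the orbit.

Weight $4$ is half the rank of $L$, and in this weight the inequality in (iv) is forced to be an equality: we shall see in Proposition~\ref{prop:finite} that $f(n,\ell)\neq0$ implies $nt=Q(\ell)$. So the $q^0$-term of $\varphi$ is a constant, and the $q^1$-term is a combination of the $N(t)$ orbit sums of vectors of norm $t$. The constant is not a free parameter, because $\varphi(\tau,0)$ is a modular form of weight $4$, hence a multiple of $E_4=1+240q+\cdots$, and so the coefficients of the $q^1$-term add up to $240$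 times the constant. In index $1$ the only form up to scalars is the theta function
\[
\vartheta(\tau,\mathfrak z)=\sum_{v\in L}q^{Q(v)}\zeta^v=1+q\cdot\operatorname{orb}(r)+O(q^2),
\]
$r$ a root, and the $240$ roots form a single orbit, so $H(1)=N(1)=1$. It is natural to guess that in every index the $q^1$-term can be prescribed freely and determines the form. This is the problem posed in \cite{SW}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $t\ge1$ one has $H(t)=N(t)$. Equivalently, for every $m\in L$ of norm $t$ there is a unique $W$-invariant holomorphic Jacobi form of weight $4$ and index $t$ with Fourier expansion}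
\begin{equation}\label{eq:shape}
1+\frac{240}{|\operatorname{orb}(m)|}\,q\cdot\operatorname{orb}(m)+O(q^2).
\end{equation}

\subsection{Results}
The existence half of the conjecture is true; the uniqueness half is not.

\begin{theorem}\label{thm:29}
One has $H(29)=6$ and $N(29)=5$. The conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:exist}
For every $t\ge1$ and every $m\in L$ of norm $t$ there is a $W$-invariant holomorphic Jacobi form of weight $4$ and index $t$ with expansion \eqref{eq:shape}. Hence $H(t)\ge N(t)$, and $H(t)=N(t)$ if and only if the form with expansion \eqref{eq:shape} is unique for one (equivalently, for every) $m$ of norm $t$.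
\end{theorem}

\begin{theorem}\label{thm:primes}
For every prime $p\ge11$, $H(p)$ is given by formula \eqref{eq:formula} below. For primes $p\le31$ one has $H(p)=N(p)$ if and only if $p\le23$, and $H(31)=9>6=N(31)$. For all primes $p>500$ one has $H(p)>N(p)$.
\end{theorem}

\begin{theorem}\label{thm:large}
Let $D(t)$ be the number of orbits of $\mathrm{SL}_2(\mathbb Z/t)$ acting by right multiplication on $M_{4\times2}(\mathbb Z/t)$. Then $D(t)\ge t^5$, and
\[
H(t)=\frac{2D(t)}{|W|}+O_\varepsilon(t^{4+\varepsilon}),\qquad N(t)=O(t^3).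
\]
Hence $H(t)>N(t)$ for all but finitely many $t$.
\end{theorem}

We do not decide which composite $t$, and which primes $37\le p\le499$, satisfy $H(t)=N(t)$.

\subsection{The method}
In weight $4$ the coefficient of $q^{Q(v)/t}\zeta^v$ depends only on the class of $v$ in $L/tL$, and the modular transformation law says that this coefficient function is fixed by an explicit representation $\omega$ of the finite group $\mathrm{SL}_2(\mathbb Z/t)$ on functions on $L/tL$ (Section~\ref{sec:finite}). Thus $H(t)$ is the dimension of the invariants of a group of order at most $t^3|W|$ on a space of dimension $t^8$. This suggests growth of order $t^5$, whereas there are only $O(t^3)$ vectors of norm $t$; Section~\ref{sec:large} makes this precise. Since $|W|\approx7\cdot10^8$, such asymptotics say nothing about small index: at $t=29$ the quantity $2t^5/|W|$ is less than $0.1$. An explicit counterexample needs an exact count. For $t=p\ge11$ prime we compute the trace of each element of $\mathrm{SL}_2(\mathbb F_p)\times W$ by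 Gauss sums and average over $W$ by Solomon's theorem (Section~\ref{sec:formula}). The proof of Theorem~\ref{thm:29} uses only Sections~\ref{sec:lattice}, \ref{sec:finite}, \ref{sec:formula} and \ref{sec:29}.

\section{The lattice and its Weyl orbits}\label{sec:lattice}

We realize $L$ as the set of vectors in $\mathbb Z^8\cup(\mathbb Z+\frac12)^8$ with even coordinate sum; exponents in coordinate vectors denote repetition. In the Bourbaki numbering the simple roots are $\alpha_1=\frac12(1,(-1)^6,1)$, $\alpha_2=(1,1,0^6)$, $\alpha_3=(-1,1,0^6)$, $\alpha_4=(0,-1,1,0^5)$, \dots, $\alpha_8=(0^5,-1,1,0)$. The fundamental weights, defined by $(w_i,\alpha_j)=\delta_{ij}$, are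
\begin{gather*}
w_1=(0^7,2),\quad w_2=\tfrac12(1^7,5),\quad w_3=\tfrac12(-1,1^6,7),\quad w_4=(0^2,1^5,5),\\
w_5=(0^3,1^4,4),\quad w_6=(0^4,1^3,3),\quad w_7=(0^5,1,1,2),\quad w_8=(0^6,1,1).
\end{gather*}
They form a $\mathbb Z$-basis of $L$ because $L$ is unimodular. Taking inner products of these coordinate vectors gives
\begin{equation}\label{eq:gram}
\big((w_i,w_j)\big)=\left(\begin{smallmatrix}
4&5&7&10&8&6&4&2\\
5&8&10&15&12&9&6&3\\
7&10&14&20&16&12&8&4\\
10&15&20&30&24&18&12&6\\
8&12&16&24&20&15&10&5\\
6&9&12&18&15&12&8&4\\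
4&6&8&12&10&8&6&3\\
2&3&4&6&5&4&3&2
\end{smallmatrix}\right),
\end{equation}
and every norm below follows from \eqref{eq:gram} and $Q(u+v)=Q(u)+Q(v)+(u,v)$. The highest root is $\theta=w_8$. The \emph{level} of $\lambda=\sum n_iw_i$ is
\[
(\lambda,\theta)=2n_1+3n_2+4n_3+6n_4+5n_5+4n_6+3n_7+2n_8 ;
\]
its coefficients, the last column of \eqref{eq:gram}, are the marks in Figure~\ref{fig:dynkin}.

\begin{figure}[h]
\centering
\begin{tikzpicture}
\draw (0,0)--(7,0); \draw (2,0)--(2,-1);
\foreach \x/\nd/\mk in {0/1/2,1/3/4,2/4/6,3/5/5,4/6/4,5/7/3,6/8/2,7/0/1}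
  \node[circle,draw,fill=white,inner sep=2pt,label=above:{\small $\mk$}] at (\x,0) {\small $\nd$};
\node[circle,draw,fill=white,inner sep=2pt,label=right:{\small $3$}] at (2,-1) {\small $2$};
\end{tikzpicture}
\caption{The extended Dynkin diagram of $E_8$. Node numbers are inside the circles; the number next to node $i\ge1$ is the mark $(w_i,\theta)$, and node $0$ has mark $1$. Deleting node $0$ gives the Dynkin diagram of $E_8$.}\label{fig:dynkin}
\end{figure}

We use the following standard facts.
\begin{itemize}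
\item[(L1)] $W$ is the full isometry group $O(L)$, of order $|W|=696729600=2^{14}3^55^27$. It contains $-1$ and the group $W(D_8)$ of permutations and even sign changes of the coordinates.
\item[(L2)] Each $W$-orbit in $L$ contains exactly one \emph{dominant} vector $\lambda=\sum n_iw_i$, $n_i\ge0$. The stabilizer of $\lambda$ is the Weyl group of the subdiagram of the $E_8$ diagram on the nodes $i$ with $n_i=0$. Recall $|W(A_n)|=(n+1)!$, $|W(D_n)|=2^{n-1}n!$, $|W(E_6)|=51840$.
\item[(L3)] The group $W\ltimes tL$ of affine isometries has the simplex $\{x:(x,\alpha_i)\ge0,\ (x,\theta)\le t\}$ as a fundamental domain, and the stabilizer of a point of the simplex is generated by the reflections in the walls through it. The $W$-orbits on $L/tL$ are the $(W\ltimes tL)$-orbits on $L$, and the stabilizer of $\lambda$ in $W\ltimes tL$ projects isomorphically onto the stabilizer of $\lambda+tL$ in $W$. Hence each $W$-orbit on $L/tL$ has exactly one dominant representative $\lambda$ of level at most $t$, and with $n_0=t-(\lambda,\theta)$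 the stabilizer of its class is the Weyl group of the subdiagram of Figure~\ref{fig:dynkin} on the nodes $i\in\{0,\dots,8\}$ with $n_i=0$.
\item[(L4)] The modular forms of weight $4$ for $\mathrm{SL}_2(\mathbb Z)$ are the multiples of $E_4=1+240\sum_{n\ge1}\sigma_3(n)q^n$, and the theta series of $L$ is $E_4$: there are $240\,\sigma_3(n)$ vectors of norm $n$.
\end{itemize}

\section{Reduction to functions on $L/tL$}\label{sec:finite}

Put $D_t=L/tL$. Since $Q(v+tx)=Q(v)+t(v,x)+t^2Q(x)$, both $Q$ and $(\cdot,\cdot)$ are well defined modulo $t$ on $D_t$. Let $\mathbb C[D_t]$ be the space of functions on $D_t$ with the standard inner product, with $W$ acting by $(gf)(v)=f(g^{-1}v)$. Let $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $S=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$; they generate $\mathrm{SL}_2(\mathbb Z)$, and their images generate its quotient $\mathrm{SL}_2(\mathbb Z/t)$.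

The transformation of theta functions under $T$ and $S$ produces two operators on $\mathbb C[D_t]$: multiplication by $\mathbf e(Q/t)$ and the finite Fourier transform. We need to know that they come from a representation of the \emph{finite} group $\mathrm{SL}_2(\mathbb Z/t)$, and we need the action of diagonal matrices. Both facts follow at once from a model in which the group acts by permutations.

\begin{lemma}\label{lem:omega}
There is a unitary representation $\omega$ of $\mathrm{SL}_2(\mathbb Z/t)$ on $\mathbb C[D_t]$ with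
\begin{equation}\label{eq:omega}
\begin{gathered}
\omega(T)f(v)=\mathbf e\big(Q(v)/t\big)f(v),\qquad \omega(S)f(v)=t^{-4}\sum_{u\in D_t}\mathbf e\big(-(u,v)/t\big)f(u),\\
\omega\big(\mathrm{diag}(a,a^{-1})\big)f(v)=f(av)\quad\text{for }a\in(\mathbb Z/t)^*.
\end{gathered}
\end{equation}
It commutes with $W$, and it is isomorphic to the permutation representation $(\omega(s)F)(Y)=F(Ys)$ on functions on $M_{4\times2}(\mathbb Z/t)$.
\end{lemma}

\begin{proof}
Let $U$ be the hyperbolic plane, with Gram matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. We claim that $L\otimes\mathbb Z_p\cong U^4$ for every prime $p$. For odd $p$, a unimodular $\mathbb Z_p$-lattice is determined by its rank and its determinant modulo squares, and both lattices have rank $8$ and determinant $1$. For $p=2$, an even unimodular $\mathbb Z_2$-lattice of rank $8$ is isometric to $U^4$ or to $U^3\oplus\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$. The second has determinant $-3\equiv5\pmod 8$, which is not a square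 in $\mathbb Z_2^*$, so it is excluded. Choosing such isometries for the primes dividing $t$ and combining them by the Chinese remainder theorem, we identify $D_t$ with pairs $(x,\xi)$ of vectors in $(\mathbb Z/t)^4$ so that
\[
Q(x,\xi)=\xi\cdot x,\qquad \big((x,\xi),(x',\xi')\big)=\xi\cdot x'+\xi'\cdot x .
\]
For $f\in\mathbb C[D_t]$ let $F(x,y)=\sum_\xi f(x,\xi)\,\mathbf e(\xi\cdot y/t)$ be the Fourier transform in the second variable, viewed as a function of the matrix $Y=(x,y)$ with columns $x,y$. The map $f\mapsto t^{-2}F$ is unitary, with inverse $f(x,\xi)=t^{-4}\sum_yF(x,y)\mathbf e(-\xi\cdot y/t)$. Transport the permutation representation to $\mathbb C[D_t]$ along this map. Then: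
\begin{itemize}
\item $YT=(x,x+y)$ and $F(x,x+y)=\sum_\xi\big[\mathbf e(\xi\cdot x/t)f(x,\xi)\big]\mathbf e(\xi\cdot y/t)$, which is the formula for $\omega(T)$.
\item $YS=(y,-x)$ and $F(y,-x)=\sum_{\xi'}f(y,\xi')\mathbf e(-\xi'\cdot x/t)$. The inverse transform of this function takes at $(x,\xi)$ the value $t^{-4}\sum_{y,\xi'}f(y,\xi')\,\mathbf e(-(\xi'\cdot x+\xi\cdot y)/t)$, which is the formula for $\omega(S)$ with $u=(y,\xi')$.
\item $Y\,\mathrm{diag}(a,a^{-1})=(ax,a^{-1}y)$, and substituting $a\xi$ for the summation variable gives $F(ax,a^{-1}y)=\sum_\xi f(ax,a\xi)\mathbf e(\xi\cdot y/t)$.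
\end{itemize}
The formulas for $\omega(T)$ and $\omega(S)$ involve only $Q$ and $(\cdot,\cdot)$, so these operators, and with them all $\omega(s)$, commute with $W$.
\end{proof}

The group $W$ need not preserve the splitting $v=(x,\xi)$. So $W$ acts by permutations on $D_t$, and $\mathrm{SL}_2(\mathbb Z/t)$ acts by permutations on matrices, but on different bases; the dimension in the next proposition is not presented as a number of orbits, and signs will appear in the character.

\begin{proposition}\label{prop:finite}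
The map
\[
h\longmapsto\varphi_h=\sum_{v\in L}h(v+tL)\,q^{Q(v)/t}\zeta^v
\]
is an isomorphism from $\mathbb C[D_t]^{\mathrm{SL}_2(\mathbb Z/t)\times W}$ onto the space of $W$-invariant holomorphic Jacobi forms of weight $4$ and index $t$. In particular $H(t)=\dim\mathbb C[D_t]^{\mathrm{SL}_2(\mathbb Z/t)\times W}$, and $f(n,\ell)\ne0$ implies $nt=Q(\ell)$.
\end{proposition}

\begin{proof}
For $u\in D_t$ let $\Theta_u(\tau,\mathfrak z)=\sum_{\ell\in u+tL}q^{Q(\ell)/t}\zeta^\ell$.

\emph{Transformation of $\Theta_u$.} Termwise, $\Theta_u(\tau+1,\mathfrak z)=\mathbf e(Q(u)/t)\Theta_u(\tau,\mathfrak z)$. For $S$ we apply Poisson summation to the coset $u+tL$, whose lattice has covolume $t^8$ and dual $t^{-1}L$. For $a\in\mathbb H$ and $b\in L\otimes\mathbb C$ the Gaussian integral is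
\[
\int_{L\otimes\mathbb R}\mathbf e\big(aQ(v)+(v,b)\big)\,dv=(-ia)^{-4}\,\mathbf e\big(-Q(b)/a\big).
\]
With $a=-1/(t\tau)$ and $b=\mathfrak z/\tau-y/t$ we have $(-ia)^{-4}=t^4\tau^4$ and $-Q(b)/a=tQ(\mathfrak z)/\tau-(\mathfrak z,y)+\tau Q(y)/t$. Therefore
\begin{align*}
\Theta_u\big(-\tfrac1\tau,\tfrac{\mathfrak z}\tau\big)&=t^{-8}\sum_{y\in L}\mathbf e\big(\tfrac{(u,y)}t\big)\,t^4\tau^4\,\mathbf e\big(\tfrac{tQ(\mathfrak z)}\tau\big)\,q^{Q(y)/t}\zeta^{-y}\\
&=\tau^4\,\mathbf e\big(\tfrac{tQ(\mathfrak z)}\tau\big)\;t^{-4}\sum_{v\in D_t}\mathbf e\big(-\tfrac{(u,v)}t\big)\,\Theta_v(\tau,\mathfrak z),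
\end{align*}
where we replaced $y$ by $-y$ and grouped the terms by classes modulo $tL$.

\emph{From $\varphi$ to $h$.} Let $\varphi$ be a form of weight $4$ and index $t$. Comparing coefficients in (ii) gives $f(n,\ell)=f\big(n+(\ell,x)+tQ(x),\,\ell+tx\big)$ for $x\in L$. Since $Q(\ell+tx)/t=Q(\ell)/t+(\ell,x)+tQ(x)$, the holomorphic function $q^{-Q(\ell)/t}\sum_nf(n,\ell)q^n$ depends only on the class $u$ of $\ell$; call it $h_u(\tau)$. Then $\varphi=\sum_uh_u(\tau)\Theta_u$, and by (iv) each $h_u$ is a series in nonnegative powers of $q^{1/t}$, so it is bounded as $\operatorname{Im}\tau\to\infty$. The $\Theta_u$ are linearly independent over functions of $\tau$, because their Fourier expansions in $\mathfrak z$ have disjoint nonempty supports. Insert the transformation formulas into (i) for $T$ and $S$. The factor $\tau^4$ cancels, which is where the weight is used, and the vector $h(\tau)=(h_u(\tau))_u\in\mathbb C[D_t]$ satisfies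
\[
h(\tau+1)=\omega(T)^{-1}h(\tau),\qquad h(-1/\tau)=\omega(S)^{-1}h(\tau).
\]
With $J=\mathrm{diag}(-1,1)$ we have $JTJ=T^{-1}$ and $JSJ=S^{-1}$. The map $\gamma\mapsto\omega(J\gamma J)$ is a representation of $\mathrm{SL}_2(\mathbb Z)$, and $h(\gamma\tau)=\omega(J\gamma J)h(\tau)$ holds for the generators, hence for all $\gamma$. This representation is trivial on the principal congruence subgroup $\Gamma(t)$. So each $h_u$ is a holomorphic $\Gamma(t)$-invariant function, and it is bounded at every cusp because $h_u(\gamma\tau)$ is a linear combination of the $h_v(\tau)$. It extends to a holomorphic function on the compact modular curve of level $t$ and is constant. For constant $h$ the two conditions say $\omega(T)h=\omega(S)h=h$. Finally $\varphi_h(\tau,g\mathfrak z)=\varphi_{g^{-1}h}(\tau,\mathfrak z)$, so (iii) is the $W$-invariance of $h$; the map $h\mapsto\varphi_h$ is injective since the values of $h$ are the Fourier coefficients.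

\emph{From $h$ to $\varphi$.} Let $h$ be invariant. Then $\varphi_h=\sum_uh(u)\Theta_u$ is holomorphic and satisfies (i) for $T$ and $S$, hence for all of $\mathrm{SL}_2(\mathbb Z)$, since the matrices for which (i) holds form a group. It satisfies (ii) because each $\Theta_u$ does, by $Q(\ell)/t+(\ell,x)=Q(\ell+tx)/t-tQ(x)$. The equation $\omega(T)h=h$ says that $h(u)=0$ unless $t\mid Q(u)$, so the exponents of $q$ are integers, and (iv) holds with equality.
\end{proof}

For $t=1$ the set $D_1$ is a point, and the proposition says that $\vartheta$ spans the forms of index $1$. The first case with content is $t=2$.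

\begin{example}\label{ex:two}
Let $t=2$. By (L3) the $W$-orbits on $D_2$ are represented by the dominant vectors of level at most $2$, namely $0$, $w_8$ (norm $1$) and $w_1$ (norm $2$). For $w_1$ we have $n_0=0$, and deleting node $1$ from Figure~\ref{fig:dynkin} leaves $D_8$; the orbit has $|W|/(2^7\cdot8!)=135$ classes. An invariant $h$ vanishes on the orbit of $w_8$ by $\omega(T)h=h$. Evaluating $\omega(S)h=h$ at $0$ gives $h(0)=\frac1{16}\big(h(0)+135\,h(w_1)\big)$, that is, $h(w_1)=\frac19h(0)$. So $H(2)\le1$. On the other side, the orbit of $w_1$ in $L$ has $|W|/|W(D_7)|=2160=240\,\sigma_3(2)$ elements, so $N(2)=1$, and $\frac19=\frac{240}{2160}$ is the coefficient in \eqref{eq:shape}. Here every nonzero class on which $h$ may live contains a vector of norm $t$, so $h$ is visible in the $q^0$- and $q^1$-terms. For larger $t$ this is no longer so, and uniqueness depends on whether the equations $\omega(S)h=h$ determine the remaining values.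
\end{example}

\section{Existence through integral octonions}\label{sec:exist}

If $M$ is a linear map with $ML\subset L$ and $(M\mathfrak z,M\mathfrak z)=t(\mathfrak z,\mathfrak z)$, then $\vartheta(\tau,M\mathfrak z)$ has index $t$, and its $q^1$-term is supported on the images of the $240$ roots under the adjoint of $M$. To obtain \eqref{eq:shape} we need all these images to lie in one prescribed orbit. A multiplication on $L$ with multiplicative norm provides such maps.

Let $\mathcal O$ be Coxeter's ring of integral octonions \cite{Coxeter,CS}. It is closed under multiplication and conjugation, its norm $n$ satisfies $n(xy)=n(x)n(y)$ and $n(\bar x)=n(x)$, and with the form $(x,y)=n(x+y)-n(x)-n(y)$ it is isometric to $L$, with $Q=n$. The adjoint of left multiplication by $m$ is left multiplication by $\bar m$: $(mx,y)=(x,\bar my)$. We identify $L$ with $\mathcal O$; the roots are the $240$ units, the elements of norm $1$. Associativity is never used.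

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $n(m)=t$ and put
\[
\psi(\tau,\mathfrak z)=\vartheta(\tau,\bar m\mathfrak z)=\sum_{x\in\mathcal O}q^{n(x)}\zeta^{mx}.
\]
Polarizing $n(\bar mx)=t\,n(x)$ gives $(\bar mx,\bar my)=t(x,y)$. Hence the factor in (i) for $\vartheta$ at $\bar m\mathfrak z$ is the factor of index $t$ at $\mathfrak z$. For $x,y\in\mathcal O$ the vectors $\bar mx,\bar my$ lie in $\mathcal O$, and (ii) for $\vartheta$ gives the factor $\mathbf e\big(-Q(\bar mx)\tau-(\bar mx,\bar m\mathfrak z)\big)=\mathbf e\big(-tQ(x)\tau-t(x,\mathfrak z)\big)$. Condition (iv) holds because $Q(mx)=t\,n(x)$. The $q^0$-term of $\psi$ is $1$, and the $q^1$-term is $\sum_u\zeta^{mu}$ over the $240$ units $u$. Right multiplication by a unit $u$ is an isometry that maps $\mathcal O$ into itself; its determinant is $\pm1$, so it maps $\mathcal O$ onto itself and lies in $W$ by (L1). Thus $mu\in\operatorname{orb}(m)$. Averaging $\psi(\tau,g\mathfrak z)$ over $g\in W$ preserves (i), (ii), (iv), and turns each $\zeta^{mu}$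 into $\operatorname{orb}(m)/|\operatorname{orb}(m)|$. The average has expansion \eqref{eq:shape}.

By Proposition~\ref{prop:finite}, taking the $q^1$-term maps the space of forms of weight $4$ and index $t$ to the span of the $N(t)$ linearly independent orbit sums of norm $t$, and by the construction this map is onto. Suppose that the $q^1$-term of $\varphi$ vanishes. The $q^0$-term is the constant $f(0,0)$, and $\varphi(\tau,0)=f(0,0)E_4$ by (L4), so $240f(0,0)=\sum_\ell f(1,\ell)=0$. The kernel is therefore the space $K_t$ of forms that are $O(q^2)$, and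
\begin{equation}\label{eq:kernel}
H(t)-N(t)=\dim K_t .
\end{equation}
For each $m$ of norm $t$ (there is one, by (L4)) the forms with expansion \eqref{eq:shape} form a coset of $K_t$. So uniqueness for one $m$, uniqueness for all $m$, $K_t=0$ and $H(t)=N(t)$ are equivalent.
\end{proof}

\section{The dimension formula for prime index}\label{sec:formula}

Throughout this section $p\ge11$ is prime, so that $p\nmid|W|$, and $V=D_p$. Let
\[
\chi(s)=\frac1{|W|}\sum_{g\in W}\operatorname{tr}(\omega(s)g)
\]
be the trace of $\omega(s)$ on $\mathbb C[V]^W$. By Proposition~\ref{prop:finite}, $H(p)$ is the average of $\chi$ over $\mathrm{SL}_2(\mathbb F_p)$. By \eqref{eq:omega}, $\omega(-1)$ is the action of $-1\in W$, so $\chi(-s)=\chi(s)$.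

\subsection{Preliminaries}
For $g\in W$ and $j\ge1$ let $e_j(g)$ be the multiplicity of the cyclotomic polynomial $\Phi_j$ in the characteristic polynomial of $g$, that is, the multiplicity of any given primitive $j$-th root of unity as an eigenvalue on $\mathbb C^8$. Since $\deg\Phi_j$ is even and $\Phi_j(0)=1$ for $j\ge3$,
\begin{equation}\label{eq:det}
\det g=(-1)^{e_2(g)}=(-1)^{e_1(g)} .
\end{equation}
The hypothesis $p\nmid|W|$ transfers these multiplicities to $V$. If $g$ has order $o$, then $X^o-1$ is separable modulo $p$. So $g$ is diagonalizable on $V\otimes\overline{\mathbb F}_p$, the roots of $\Phi_j$ modulo $p$ are the elements of order exactly $j$ for $j\mid o$, and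
\begin{equation}\label{eq:mult}
\dim\ker(g-a\mid V\otimes\overline{\mathbb F}_p)=e_j(g)\qquad\text{for }a\in\overline{\mathbb F}_p^{\,*}\text{ of order }j .
\end{equation}
We also use that a self-adjoint diagonalizable operator $B$ on $V$, or the operator $B=g-1$, gives an orthogonal decomposition $V=\ker B\perp\operatorname{im}B$ into nondegenerate subspaces: the sum is direct by diagonalizability, and the summands are orthogonal because $(x,By)=(Bx,y)$, respectively $(x,gy-y)=(g^{-1}x-x,y)$.

Let $\eta$ be the Legendre symbol and $\mathfrak g=\sum_{x\in\mathbb F_p}\mathbf e(x^2/p)$. Recall that $\sum_x\mathbf e(\alpha x^2/p)=\eta(\alpha)\mathfrak g$ for $\alpha\ne0$ and $\mathfrak g^2=\eta(-1)p$. Let $b$ be a nondegenerate symmetric bilinear form on an $n$-dimensional $\mathbb F_p$-space, with discriminant $\operatorname{disc}b$ (the determinant of a Gram matrix, modulo squares), and let $c\in\mathbb F_p^*$. Diagonalizing $b$ gives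
\begin{equation}\label{eq:gauss}
\sum_x\mathbf e\big(\tfrac c2\,b(x,x)/p\big)=\eta\big((c/2)^n\operatorname{disc}b\big)\,\mathfrak g^n ,
\end{equation}
with $c/2$ taken in $\mathbb F_p$. For even $n$ this is $p^{n/2}\eta\big((-1)^{n/2}\operatorname{disc}b\big)$, independent of $c$. For odd $n$ it is $\eta(c)$ times a constant.

\subsection{Traces of semisimple elements}

\begin{proposition}\label{prop:traces}
Let $g\in W$ and $s\in\mathrm{SL}_2(\mathbb F_p)$.
\begin{itemize}
\item[(a)] If $s=1$, then $\operatorname{tr}(\omega(s)g)=p^{e_1(g)}$.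
\item[(b)] If $s$ has eigenvalues $a^{\pm1}$ with $a\in\mathbb F_p^*$ of order $j\ge3$, then $\operatorname{tr}(\omega(s)g)=p^{e_j(g)}$.
\item[(c)] If $s$ has eigenvalues $\lambda^{\pm1}$ with $\lambda\in\mathbb F_{p^2}\setminus\mathbb F_p$ of order $j$, then $\operatorname{tr}(\omega(s)g)=\det(g)\,(-p)^{e_j(g)}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (a) and (b)]
In (b), $s$ is conjugate to $\mathrm{diag}(a,a^{-1})$, and the trace is a class function of $s$ because $\omega$ commutes with $g$. For $s=\mathrm{diag}(a,a^{-1})$, including $a=1$, we have $(\omega(s)gf)(v)=f(g^{-1}av)$. This permutation operator has trace $\#\{v:gv=av\}$, and \eqref{eq:mult} applies.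
\end{proof}

In case (c) no conjugate of $s$ acts on $V$ by a permutation, so we compute the kernel of $\omega(s)$. Let $s=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ and $\kappa=a+d=\lambda+\lambda^{-1}$. Here $c\ne0$, since otherwise the eigenvalues would lie in $\mathbb F_p$, and
\[
T^{a/c}\,S\,\mathrm{diag}(c,c^{-1})\,T^{d/c}=\begin{pmatrix}1&a/c\\0&1\end{pmatrix}\begin{pmatrix}0&-1/c\\c&d\end{pmatrix}=\begin{pmatrix}a&(ad-1)/c\\c&d\end{pmatrix}=s .
\]
Applying \eqref{eq:omega} factor by factor and substituting $y=cu$ in the Fourier transform,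
\[
\omega(s)f(x)=p^{-4}\sum_{y\in V}\mathbf e\Big(c^{-1}\big[aQ(x)-(x,y)+dQ(y)\big]/p\Big)f(y).
\]
Replace $f$ by $gf$ and $y$ by $gy$, and sum the diagonal of the resulting kernel. Since $Q(gx)=Q(x)$ and $(x,gx)=\frac12(x,(g+g^{-1})x)$,
\begin{equation}\label{eq:kerneltrace}
\operatorname{tr}(\omega(s)g)=p^{-4}\sum_{x\in V}\mathbf e\Big(\tfrac{c^{-1}}2\,(x,Bx)/p\Big),\qquad B=\kappa-g-g^{-1}.
\end{equation}

\begin{example}
Let $g$ be the reflection in a root $r$. Then $B$ is $\kappa+2$ on $\mathbb F_pr$ and $\kappa-2$ on the $7$-dimensional space $r^\perp$. So $\det B=(\kappa^2-4)(\kappa-2)^6$, and $\operatorname{disc}V=1$. By \eqref{eq:gauss} and \eqref{eq:kerneltrace} the trace is $\eta(\kappa^2-4)$. Now $\kappa^2-4$ is the discriminant of the characteristic polynomial of $s$, which is irreducible, so the trace is $-1=\det g$. The general proof has to find this sign for arbitrary $g$, and a second sign coming from the kernel of $B$.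
\end{example}

\begin{proof}[Proof of (c)]
The operator $B$ is self-adjoint and diagonalizable over $\overline{\mathbb F}_p$. Write $V=V_1\perp V_2$ with $V_1=\operatorname{im}B$, $V_2=\ker B$; both are nondegenerate and $g$-stable. An eigenvalue $\mu$ of $g$ occurs on $V_2$ exactly when $\mu+\mu^{-1}=\kappa$, that is, $\mu=\lambda^{\pm1}$. By \eqref{eq:mult} each of the two has multiplicity $e=e_j(g)$, so $\dim V_2=2e$ and $\det(g|V_2)=1$. In \eqref{eq:kerneltrace} the sum over $V_2$ contributes $p^{2e}$, and the form $(x,By)$ on $V_1$ is nondegenerate of even rank $8-2e$ with discriminant $\operatorname{disc}V_1\cdot\det(B|V_1)$. By \eqref{eq:gauss},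
\[
\operatorname{tr}(\omega(s)g)=p^{-4}\,p^{2e}\,p^{4-e}\;\eta\big((-1)^{e}\operatorname{disc}V_1\big)\;\eta\big(\det(B|V_1)\big).
\]
The power of $p$ is $p^e$. It remains to show that the signs are $(-1)^e$ and $\det g$.

\emph{The first sign.} As $\operatorname{disc}V_1\cdot\operatorname{disc}V_2=\operatorname{disc}V=1$, we may replace $V_1$ by $V_2$. Let $e>0$. On $V_2$ the operator $g$ satisfies the irreducible equation $g^2-\kappa g+1=0$, so $F=\mathbb F_p[g|V_2]$ is a field with $p^2$ elements. Taking adjoints sends $g$ to $g^{-1}\neq g$, so it is the nontrivial automorphism $z\mapsto\bar z$ of $F$. Choose $x\in V_2$ with $(x,x)\ne0$. For $z\in F^*$ we have $(zx,zx)=(x,\bar zzx)=\bar zz\,(x,x)\neq0$, since $\bar zz\in\mathbb F_p^*$. Thus $Fx$ is an anisotropic plane, and its orthogonal complement in $V_2$ is again nondegenerate and $g$-stable. By induction $V_2$ is an orthogonal sum of $e$ anisotropic planes. A plane with form $\alpha x_1^2+\beta x_2^2$ is anisotropic exactly when $-\alpha\beta$ is a non-square.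 Hence $\eta((-1)^e\operatorname{disc}V_2)=(-1)^e$.

\emph{The second sign.} The idea is to write $\det(B|V_1)$ as the square of an element $\mu\in\mathbb F_{p^2}$ whose Frobenius image is known. Let $g_1=g|V_1$, $\dim V_1=2k$, $\pi(X)=\det(X-g_1)\in\mathbb F_p[X]$, and $\mu=\lambda^{-k}\pi(\lambda)$, which is nonzero. The adjoint $g_1^{-1}$ has the same characteristic polynomial as $g_1$, so
\[
\pi(X^{-1})=X^{-2k}\det(1-Xg_1)=X^{-2k}\det(g_1)\det(X-g_1^{-1})=X^{-2k}\det(g_1)\,\pi(X).
\]
The eigenvalues of $s$ are Frobenius conjugates, so $\lambda^p=\lambda^{-1}$ and $\mu^p=\lambda^k\pi(\lambda^{-1})=\det(g_1)\mu$. Taking determinants in $(\lambda-g_1)(\lambda^{-1}-g_1)=-g_1\,(B|V_1)$ and using $\det g_1=\pm1$,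
\[
\det(B|V_1)=\det(g_1)\,\pi(\lambda)\pi(\lambda^{-1})=\det(g_1)\,\mu\,\mu^p=\mu^2 .
\]
By Euler's criterion $\eta(\mu^2)=\mu^{p-1}=\det g_1=\det g$.
\end{proof}

\subsection{Unipotent elements}
The individual traces $\operatorname{tr}(\omega(T^k)g)$ carry signs that depend on the discriminant of the fixed space $V^g$. Only their average over $k$ enters $H(p)$, and this average can be moved to a much smaller space. Let $\mathbb C[V]^{\det}$ be the space of functions with $gf=\det(g)f$ for all $g\in W$. It is stable under $\omega$, and $\frac1{|W|}\sum_g\det(g)\,g$ is the projector onto it.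

\begin{proposition}\label{prop:unip}
Let $A=\frac1{p-1}\sum_{k=1}^{p-1}\chi(T^k)$. Then
\[
A=\frac1{p-1}\sum_{k=1}^{p-1}\operatorname{tr}\big(\omega(T^k)\mid\mathbb C[V]^{\det}\big),\qquad|A|\le\frac1{|W|}\sum_{g\in W}p^{e_1(g)/2},
\]
and $\dim\mathbb C[V]^{\det}=\frac1{|W|}\sum_g(-p)^{e_1(g)}$.
\end{proposition}

\begin{proof}
From $(\omega(T^k)gf)(v)=\mathbf e(kQ(v)/p)f(g^{-1}v)$ we get $\operatorname{tr}(\omega(T^k)g)=\sum_{x\in V^g}\mathbf e(kQ(x)/p)$, a Gauss sum on a nondegenerate space of dimension $e_1(g)$. If $e_1(g)$ is odd, the sum over $k$ vanishes by \eqref{eq:gauss}. If $e_1(g)$ is even, then $\det g=1$ by \eqref{eq:det}, and the trace is $\pm p^{e_1(g)/2}$. So only elements of determinant $1$ contribute to $A$, and inserting the factor $\det(g)$ changes nothing; this gives the formula and the bound. The dimension is the trace of the projector, $\frac1{|W|}\sum_g\det(g)p^{e_1(g)}$, and \eqref{eq:det} applies again.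
\end{proof}

\subsection{Averages over the Weyl group}
The degrees of the basic polynomial invariants of $W$ are
\[
d_i:\ 2,\ 8,\ 12,\ 14,\ 18,\ 20,\ 24,\ 30,\qquad\textstyle\prod_id_i=|W|.
\]
The numbers $d_i-1$ are the exponents $1,7,11,13,17,19,23,29$, and we put $c_i=d_i-2$, so the $c_i$ are $0,6,10,12,16,18,22,28$. Solomon's theorem is the identity of rational functions
\begin{equation}\label{eq:solomon}
\frac1{|W|}\sum_{g\in W}\frac{\det(1+yg)}{\det(1-xg)}=\prod_{i=1}^8\frac{1+yx^{d_i-1}}{1-x^{d_i}} .
\end{equation}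
We have $\det(g)\det(1+yg)=\det(y+g^{-1})=y^8\det(1+y^{-1}g)$, because $g$ and $g^{-1}$ have the same characteristic polynomial. Applying \eqref{eq:solomon} with $y^{-1}$ in place of $y$,
\begin{equation}\label{eq:solomon2}
\frac1{|W|}\sum_{g\in W}\det(g)\frac{\det(1+yg)}{\det(1-xg)}=\prod_{i=1}^8\frac{y+x^{d_i-1}}{1-x^{d_i}} .
\end{equation}

\begin{proposition}\label{prop:avg}
For all $j\ge1$,
\begin{equation}\label{eq:avg}
\frac1{|W|}\sum_{g\in W}u^{e_j(g)}=\prod_{j\mid d_i}\frac{u+d_i-1}{d_i}.
\end{equation}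
For $j\ge3$, the averages
\[
s_p(j)=\frac1{|W|}\sum_gp^{e_j(g)},\qquad n_p(j)=\frac1{|W|}\sum_g\det(g)(-p)^{e_j(g)}
\]
are given by Table~\ref{tab:sn}.
\end{proposition}

\begin{table}[h]
\centering
\renewcommand{\arraystretch}{1.5}
\begin{tabular}{c|c|c}
$j$ & $s_p(j)$ & $n_p(j)$\\ \hline
$3,6$ & $\frac{(p+11)(p+17)(p+23)(p+29)}{12\cdot18\cdot24\cdot30}$ & $\frac{(p+1)(p+7)(p+13)(p+19)}{12\cdot18\cdot24\cdot30}$\\
$4$ & $\frac{(p+7)(p+11)(p+19)(p+23)}{8\cdot12\cdot20\cdot24}$ & $\frac{(p+1)(p+13)(p+17)(p+29)}{8\cdot12\cdot20\cdot24}$\\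
$5,10$ & $\frac{(p+19)(p+29)}{20\cdot30}$ & $\frac{(p+1)(p+11)}{20\cdot30}$\\
$8$ & $\frac{(p+7)(p+23)}{8\cdot24}$ & $\frac{(p+1)(p+17)}{8\cdot24}$\\
$12$ & $\frac{(p+11)(p+23)}{12\cdot24}$ & $\frac{(p+1)(p+13)}{12\cdot24}$\\
$15,30$ & $\frac{p+29}{30}$ & $-\frac{p+1}{30}$\\
$20$ & $\frac{p+19}{20}$ & $-\frac{p+1}{20}$\\
$24$ & $\frac{p+23}{24}$ & $-\frac{p+1}{24}$\\
$7,14$ & $\frac{p+13}{14}$ & $0$\\
$9,18$ & $\frac{p+17}{18}$ & $0$\\
other $j\ge3$ & $1$ & $0$
\end{tabular}
\caption{The values of $\chi$ on split elements ($s_p$) and non-split elements ($n_p$) with eigenvalues of order $j$.}\label{tab:sn}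
\end{table}

\begin{proof}
We choose $x$ and $y$ so that the quotient of determinants tends to $u^{e_j(g)}$. Let $\rho$ be a primitive $j$-th root of unity, $x=\rho(1-\delta)$, $y=\rho(u\delta-1)$, and let $\delta\to0$. An eigenvalue $\mu$ of $g$ contributes the factor $\frac{1+y\mu}{1-x\mu}$, which equals $\frac{u\delta}\delta=u$ if $\mu=\rho^{-1}$ and tends to $\frac{1-\rho\mu}{1-\rho\mu}=1$ otherwise. On the right of \eqref{eq:solomon}, if $j\mid d_i$ the numerator is $1-(1-u\delta)(1-\delta)^{d_i-1}=(u+d_i-1)\delta+O(\delta^2)$ and the denominator is $d_i\delta+O(\delta^2)$; if $j\nmid d_i$ both tend to $1-\rho^{d_i}\neq0$. This proves \eqref{eq:avg}, and $u=p$ gives the column $s_p(j)$.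

For $n_p(j)$ take $u=-p$ in \eqref{eq:solomon2}. The $i$-th numerator is
\[
-\rho\big[1+p\delta-\rho^{c_i}(1-\delta)^{c_i+1}\big],
\]
and the bracket is $(p+c_i+1)\delta+O(\delta^2)$ if $j\mid c_i$ and tends to $1-\rho^{c_i}\ne0$ otherwise. Let $a$ and $b$ be the numbers of $d_i$ and of $c_i$ divisible by $j$. The right side is $\delta^{b-a}$ times a function with a finite limit. So $n_p(j)=0$ if $b>a$, and if $b=a$ then
\begin{equation}\label{eq:np}
n_p(j)=\epsilon_j\,\frac{\prod_{j\mid c_i}(p+c_i+1)}{\prod_{j\mid d_i}d_i},\qquad\epsilon_j=\rho^8\,\frac{\prod_{j\nmid c_i}(1-\rho^{c_i})}{\prod_{j\nmid d_i}(1-\rho^{d_i})}.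
\end{equation}
If $j$ divides no degree, then $a=0$ and $b\ge1$ because $c_1=0$. The integers $j\ge3$ dividing some degree are $3,4,5,6,7,8,9,10,12,14,15,18,20,24,30$. For $j=7,14$ we have $a=1$ (the degree $14$) and $b=2$ (namely $0,28$); for $j=9,18$ we have $a=1$ (the degree $18$) and $b=2$ (namely $0,18$). For odd $j$, $e_{2j}(g)=e_j(-g)$ and $\det(-g)=\det g$, so $n_p(2j)=n_p(j)$; this reduces $6,10,30$ to $3,5,15$. In the remaining eight cases $a=b$, and the table below lists the nonzero residues modulo $j$. In each row, after equal residues are canceled, the surviving residues of the $d_i$ are the negatives of the surviving residues $c'_1,\dots,c'_r$ of the $c_i$, printed in bold. From $\frac{1-\rho^c}{1-\rho^{-c}}=-\rho^c$ we get $\epsilon_j=(-1)^r\rho^{8+\sum c'_\nu}$.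
\begin{center}
\begin{tabular}{c|c|l|l|l}
$j$ & $a=b$ & $c_i$ mod $j$ & $d_i$ mod $j$ & $\epsilon_j$\\ \hline
$3$ & $4$ & $\mathbf{1},\mathbf{1},\mathbf{1},\mathbf{1}$ & $2,2,2,2$ & $\rho^{12}=1$\\
$4$ & $4$ & $2,2,2,2$ & $2,2,2,2$ & $\rho^{8}=1$\\
$5$ & $2$ & $\mathbf{1},\mathbf{1},2,2,3,3$ & $2,2,3,3,4,4$ & $\rho^{10}=1$\\
$8$ & $2$ & $2,2,4,4,6,6$ & $2,2,4,4,6,6$ & $\rho^{8}=1$\\
$12$ & $2$ & $\mathbf{4},\mathbf{4},6,6,\mathbf{10},\mathbf{10}$ & $2,2,6,6,8,8$ & $\rho^{36}=1$\\
$15$ & $1$ & $\mathbf{1},3,\mathbf{6},\mathbf{7},\mathbf{10},12,\mathbf{13}$ & $2,3,5,8,9,12,14$ & $-\rho^{45}=-1$\\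
$20$ & $1$ & $2,\mathbf{6},8,10,12,\mathbf{16},18$ & $2,4,8,10,12,14,18$ & $\rho^{30}=-1$\\
$24$ & $1$ & $\mathbf{4},6,\mathbf{10},12,\mathbf{16},18,\mathbf{22}$ & $2,6,8,12,14,18,20$ & $\rho^{60}=-1$
\end{tabular}
\end{center}
Inserting these signs in \eqref{eq:np} gives the column $n_p(j)$.
\end{proof}

The case $j=1$ of \eqref{eq:avg} reads
\begin{equation}\label{eq:P}
\sum_{g\in W}u^{e_1(g)}=P(u):=(u+1)(u+7)(u+11)(u+13)(u+17)(u+19)(u+23)(u+29).
\end{equation}

\subsection{The formula}
Let $\phi$ be Euler's function.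

\begin{theorem}\label{thm:formula}
For every prime $p\ge11$,
\begin{equation}\label{eq:formula}
H(p)=\frac{2R}{p(p^2-1)}+\frac{2A}p+\frac{\Sigma_s}{p-1}+\frac{\Sigma_n}{p+1},
\end{equation}
where $R=P(p)/|W|$,
\[
\Sigma_s=\sum_{j\mid p-1,\ j\ge3}\frac{\phi(j)}2\,s_p(j),\qquad\Sigma_n=\sum_{j\mid p+1,\ j\ge3}\frac{\phi(j)}2\,n_p(j),
\]
and $A$ is the average trace of $\omega(T^k)$, $1\le k\le p-1$, on the space $\mathbb C[V]^{\det}$, which has dimension $P(-p)/|W|$. Moreover $|A|\le P(\sqrt p)/|W|$; $A=0$ for $p=11,13,17,19,23,29$; and $A=1$ for $p=31$.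
\end{theorem}

\begin{proof}
The group $\mathrm{SL}_2(\mathbb F_p)$, of order $p(p^2-1)$, is the disjoint union of the following sets.
\begin{itemize}
\item The elements $\pm1$, on which $\chi=R$ by Proposition~\ref{prop:traces}(a) and \eqref{eq:P}.
\item The nontrivial elements of the $p+1$ Sylow $p$-subgroups, and their negatives. Each Sylow subgroup is conjugate to $\langle T\rangle$, so $\chi$ sums to $2(p+1)(p-1)A$ on this set.
\item For each pair $\{a,a^{-1}\}\subset\mathbb F_p^*$, $a\ne\pm1$, the $p(p+1)$ elements with these eigenvalues, on which $\chi=s_p(j)$, $j$ the order of $a$. There are $\phi(j)/2$ pairs for each $j\mid p-1$, $j\ge3$.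
\item For each pair $\{\lambda,\lambda^{-1}\}\subset\mathbb F_{p^2}^*$ with $\lambda^{p+1}=1$, $\lambda\ne\pm1$, the $p(p-1)$ elements with these eigenvalues, on which $\chi=n_p(j)$. There are $\phi(j)/2$ pairs for each $j\mid p+1$, $j\ge3$.
\end{itemize}
Dividing the sum of $\chi$ by the group order gives \eqref{eq:formula}. The description of $A$, the dimension and the bound are Proposition~\ref{prop:unip} and \eqref{eq:P}. The six primes listed are exponents, so $P(-p)=0$ and the space is zero. For $p=31$ the numbers $31-(d_i-1)$ are $30,24,20,18,14,12,8,2$, the degrees again, so the space is a line. The group $\mathrm{SL}_2(\mathbb F_{31})$ is perfect and so acts trivially on a line, whence $A=1$.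
\end{proof}

\begin{remark}
The vanishing of $\mathbb C[V]^{\det}$ can also be read from (L3). An anti-invariant function vanishes on every class fixed by a reflection, so it lives on the representatives with all $n_0,\dots,n_8\ge1$. The nine marks in Figure~\ref{fig:dynkin} add up to $30$, so there is no such representative for $p\le29$ and exactly one, with $n_0=2$, for $p=31$.
\end{remark}

\section{Index 29}\label{sec:29}

\begin{proof}[Proof of Theorem~\ref{thm:29}]
We evaluate \eqref{eq:formula} at $p=29$, where $A=0$. First,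
\[
R=\frac{30\cdot36\cdot40\cdot42\cdot46\cdot48\cdot52\cdot58}{|W|}=\frac{2^{15}\,3^5\,5^2\cdot7\cdot13\cdot23\cdot29}{2^{14}\,3^5\,5^2\cdot7}=29\cdot598 .
\]
The divisors $j\ge3$ of $28$ are $4,7,14,28$, with $1,3,3,6$ pairs, and
\[
s(4)=\tfrac{36\cdot40\cdot48\cdot52}{8\cdot12\cdot20\cdot24}=78,\qquad s(7)=s(14)=\tfrac{42}{14}=3,\qquad s(28)=1 .
\]
So $\Sigma_s=78+9+9+6=102$. The divisors $j\ge3$ of $30$ are $3,6,5,10,15,30$, with $1,1,2,2,4,4$ pairs, and
\[
n(3)=n(6)=\tfrac{30\cdot36\cdot42\cdot48}{12\cdot18\cdot24\cdot30}=14,\quad n(5)=n(10)=\tfrac{30\cdot40}{20\cdot30}=2,\quad n(15)=n(30)=-1 .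
\]
So $\Sigma_n=28+8-8=28$. Therefore
\[
H(29)=\frac{2\cdot598}{840}+\frac{102}{28}+\frac{28}{30}=\frac{299+765+196}{210}=6 .
\]

By (L4) there are $240(29^3+1)=5853600$ vectors of norm $29$. The five dominant vectors below have norm $29$; by (L2) they lie in distinct orbits, with the stabilizers read from Figure~\ref{fig:dynkin}.
\begin{center}
\begin{tabular}{l|l|l|r}
vector & coordinates & stabilizer (order) & orbit size\\ \hline
$2w_1+3w_8$ & $(0^6,3,7)$ & $D_6$ ($23040$) & $30240$\\
$2w_1+w_3$ & $\frac12(-1,1^6,15)$ & $A_6$ ($5040$) & $138240$\\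
$w_2+w_7+2w_8$ & $\frac12(1^5,3,7,13)$ & $A_5$ ($720$) & $967680$\\
$w_2+w_3+w_8$ & $(0,1^5,2,7)$ & $A_1A_4$ ($240$) & $2903040$\\
$w_1+w_6+w_7$ & $(0^4,1,2,2,7)$ & $D_4A_1$ ($384$) & $1814400$
\end{tabular}
\end{center}
The orbit sizes add up to $5853600$, so there are no other orbits and $N(29)=5$.
\end{proof}

By \eqref{eq:kernel}, there is a nonzero $W$-invariant holomorphic Jacobi form of weight $4$ and index $29$ that is $O(q^2)$.

\section{The other primes}\label{sec:primes}

We prove the rest of Theorem~\ref{thm:primes}; the formula is Theorem~\ref{thm:formula} and $p=29$ is Theorem~\ref{thm:29}.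

\subsection{The primes from 11 to 31}
The terms of \eqref{eq:formula} follow from Table~\ref{tab:sn}. Below, $x_{[j]}$ means that the value $x$ comes from the order $j$, the factor in front is the number of pairs, and orders with value $0$ are omitted.
\begin{center}
\renewcommand{\arraystretch}{1.3}
\begin{tabular}{c|c|l|l}
$p$ & $R$ & $\Sigma_s$ & $\Sigma_n$\\ \hline
$11$ & $187$ & $2\cdot2_{[5]}+2\cdot2_{[10]}=8$ & $1_{[3]}+1_{[6]}+7_{[4]}+2\cdot1_{[12]}=11$\\
$13$ & $364$ & $7_{[3]}+7_{[6]}+12_{[4]}+2\cdot3_{[12]}=32$ & $0$\\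
$17$ & $1173$ & $21_{[4]}+2\cdot5_{[8]}+4\cdot1_{[16]}=35$ & $3_{[3]}+3_{[6]}=6$\\
$19$ & $1976$ & $14_{[3]}+14_{[6]}+3\cdot2_{[9]}+3\cdot2_{[18]}=40$ & $24_{[4]}+2\cdot1_{[5]}+2\cdot1_{[10]}-4\cdot1_{[20]}=24$\\
$23$ & $5083$ & $5\cdot1_{[11]}+5\cdot1_{[22]}=10$ & $7_{[3]}+7_{[6]}+39_{[4]}+2\cdot5_{[8]}$\\
 & & & $\quad+2\cdot3_{[12]}-4\cdot1_{[24]}=65$\\
$31$ & $25080$ & $42_{[3]}+42_{[6]}+2\cdot5_{[5]}+2\cdot5_{[10]}$ & $88_{[4]}+2\cdot8_{[8]}=104$\\
 & & $\quad+4\cdot2_{[15]}+4\cdot2_{[30]}=120$ &
\end{tabular}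
\end{center}
For $11\le p\le23$ we have $A=0$. The next table gives $H(p)$ together with $H(p)$ dominant vectors of norm $p$.
\begin{center}
\renewcommand{\arraystretch}{1.3}
\begin{tabular}{c|l|l}
$p$ & $H(p)$ & dominant vectors of norm $p$\\ \hline
$11$ & $\frac{17+48+55}{60}=2$ & $w_6+w_8,\ w_1+w_2$\\
$13$ & $\frac{1+8+0}3=3$ & $w_7+2w_8,\ w_2+w_7,\ 2w_1+w_8$\\
$17$ & $\frac{23+105+16}{48}=3$ & $w_1+3w_8,\ w_1+w_2+w_8,\ w_6+w_7$\\
$19$ & $\frac{26+100+54}{45}=4$ & $2w_7+w_8,\ w_3+2w_8,\ 2w_1+w_7,\ w_2+w_6$\\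
$23$ & $\frac{221+120+715}{264}=4$ & $2w_2+w_8,\ w_1+w_7+2w_8,\ w_1+w_3+w_8,\ w_5+w_7$
\end{tabular}
\end{center}
By (L2), $N(p)\ge H(p)$, and Theorem~\ref{thm:exist} gives $H(p)=N(p)$.

For $p=31$ we have $A=1$ and
\[
H(31)=\frac{209}{124}+\frac2{31}+\frac{120}{30}+\frac{104}{32}=\frac{209+8+403}{124}+4=9 .
\]
The dominant vectors $w_7+4w_8$, $w_4+2w_8$, $w_1+2w_7+w_8$, $2w_2+w_7$, $w_5+w_6$, $w_1+w_3+w_7$ have norm $31$ and stabilizers $E_6$, $A_2A_1A_3$, $D_5$, $A_5A_1$, $A_4A_2$, $A_4A_1$, of orders $51840$, $288$, $1920$, $1440$, $720$, $240$. The orbit sizes satisfy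
\[
13440+2419200+362880+483840+967680+2903040=7150080=240(31^3+1),
\]
so $N(31)=6$.

\subsection{The primes up to 7}
These primes divide $|W|$, so \eqref{eq:mult} is not available; but $D_p$ has few orbits, and we argue as in Example~\ref{ex:two}, which with Theorem~\ref{thm:exist} settles $p=2$. By \eqref{eq:kernel} we must show $K_p=0$. Let $\varphi_h\in K_p$. Then $h$ is $W$-invariant, vanishes on classes with $p\nmid Q$, and vanishes on the classes of vectors of norm $0$ and $p$. Moreover $\varphi_h(\tau,0)$ is a modular form of weight $4$ without constant term, hence zero by (L4), and its $q^2$-coefficient gives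
\begin{equation}\label{eq:q2}
\sum_{v\in L,\ Q(v)=2p}h(v)=0 .
\end{equation}
By (L3) it suffices to consider dominant vectors of level at most $p$. Writing each level as a sum of marks in all ways gives the following complete list, with the norm in parentheses.
\begin{center}
\begin{tabular}{c|l}
level & dominant vectors (norm)\\ \hline
$2$ & $w_1\,(2),\ w_8\,(1)$\\
$3$ & $w_2\,(4),\ w_7\,(3)$\\
$4$ & $w_3\,(7),\ w_6\,(6),\ 2w_1\,(8),\ w_1{+}w_8\,(5),\ 2w_8\,(4)$\\
$5$ & $w_5\,(10),\ w_1{+}w_2\,(11),\ w_1{+}w_7\,(9),\ w_2{+}w_8\,(8),\ w_7{+}w_8\,(7)$\\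
$6$ & $w_4\,(15),\ w_1{+}w_3\,(16),\ w_3{+}w_8\,(12),\ w_1{+}w_6\,(14),\ w_6{+}w_8\,(11),\ 2w_2\,(16),$\\
 & $w_2{+}w_7\,(13),\ 2w_7\,(12),\ 3w_1\,(18),\ 2w_1{+}w_8\,(13),\ w_1{+}2w_8\,(10),\ 3w_8\,(9)$\\
$7$ & $w_1{+}w_5\,(20),\ w_5{+}w_8\,(16),\ w_2{+}w_3\,(21),\ w_3{+}w_7\,(18),\ w_2{+}w_6\,(19),$\\
 & $w_6{+}w_7\,(17),\ 2w_1{+}w_2\,(22),\ w_1{+}w_2{+}w_8\,(17),\ w_2{+}2w_8\,(14),$\\
 & $2w_1{+}w_7\,(19),\ w_1{+}w_7{+}w_8\,(15),\ w_7{+}2w_8\,(13)$
\end{tabular}
\end{center}

For $p=3$ the only nonzero representative with $3\mid Q$ is $w_7$, of norm $3$, so $h=0$.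

For $p=5$ the nonzero representatives with $5\mid Q$ are $w_1+w_8$ (norm $5$) and $w_5$ (norm $10$). So $h$ is supported on the orbit of the class of $w_5$. The sum \eqref{eq:q2} contains $v=w_5$, so it is $h(w_5)$ times a positive integer, and $h=0$.

For $p=7$ the nonzero representatives with $7\mid Q$ are $w_3$, $w_7+w_8$ (norm $7$), $w_2+2w_8$, $w_1+w_6$ (norm $14$) and $w_2+w_3$ (norm $21$). Three values of $h$ are unknown, and \eqref{eq:q2} is one equation; the missing ones come from the diagonal matrices, since $h(av)=h(v)$ for $a\in\mathbb F_7^*$ by \eqref{eq:omega}. The stabilizers are found by deleting from Figure~\ref{fig:dynkin} the nodes with $n_i\neq0$. For $w_3$, $w_2+2w_8$, $w_2+w_3$ these are the nodes $\{0,3\}$, $\{2,8\}$, $\{2,3\}$, and each time $A_1A_6$ remains, so the three orbits in $D_7$ have $|W|/10080=69120$ elements. For $w_7+w_8$ and $w_1+w_6$ they are $\{0,7,8\}$ and $\{0,1,6\}$, leaving $E_6$ and $D_4A_2$, with orbits of sizes $13440$ and $604800$. Multiplication by $2$ commutes with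 $W$, preserves the condition $7\mid Q$ and has order $3$ on $D_7$, so it permutes the three orbits of size $69120$ by a permutation of order $1$ or $3$. Now $2w_3-7w_8=(-1,1^5,-6,0)$, which $W(D_8)$ carries to $(0,1^6,6)=w_2+w_3$; the zero coordinate removes the parity condition on sign changes. So the permutation is a $3$-cycle, and $h(w_3)=0$ forces $h=0$ on all three orbits. Only the orbit of $w_1+w_6$ remains, and this vector has norm $14=2p$, so \eqref{eq:q2} gives $h=0$.

Thus $H(p)=N(p)$ for all primes $p\le23$, and $H(p)>N(p)$ for $p=29,31$.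

\subsection{The primes above 500}
\emph{Upper bound for $N$.} By Burnside's lemma, $N(t)=\frac1{|W|}\sum_gr_g(t)$, where $r_g(t)$ is the number of vectors of norm $t$ in the fixed lattice $L^g$, of rank $d=e_1(g)$. Distinct vectors of $L$ are at distance at least $\sqrt2$. So the open balls of radius $1/\sqrt2$ in $L^g\otimes\mathbb R$ around these vectors are disjoint, and they lie in the shell between the radii $\sqrt{2t}\pm1/\sqrt2$. Comparing volumes, $r_g(t)\le(2\sqrt t+1)^d-(2\sqrt t-1)^d$; for $d=0$ both sides vanish. By \eqref{eq:P}, and since $P'$ is increasing on $(0,\infty)$,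
\[
N(t)\le\frac{P(2\sqrt t+1)-P(2\sqrt t-1)}{|W|}\le\frac2{|W|}\,G(t),\qquad G(t)=P'(2\sqrt t+1).
\]

\emph{Lower bound for $H$.} In \eqref{eq:formula} we have $\Sigma_s\ge0$. The negative terms of $\Sigma_n$ come from $j=15,20,24,30$, with $\phi(j)/2=4$ in each case, so $\frac{\Sigma_n}{p+1}\ge-4\big(\frac1{30}+\frac1{20}+\frac1{24}+\frac1{30}\big)>-1$. With the bound for $|A|$,
\[
H(p)\ge\frac2{|W|}\Big(F(p)-\frac{P(\sqrt p)}p-\frac{|W|}2\Big),\qquad F(p)=\frac{P(p)}{p^3}.
\]

\emph{Comparison at $500$.} Grouping the factors in pairs, $P(500)=254007\cdot262143\cdot268323\cdot276667>(6.65\cdot10^{10})(7.42\cdot10^{10})$, so $F(500)>3.9\cdot10^{13}$. Since $2\sqrt{500}+1<46$,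
\[
G(500)<P(46)\big(\tfrac1{47}+\tfrac1{53}+\tfrac1{57}+\tfrac1{59}+\tfrac1{63}+\tfrac1{65}+\tfrac1{69}+\tfrac1{75}\big)<1.78\cdot10^{14}\cdot0.134<2.4\cdot10^{13},
\]
where $P(46)=2491\cdot3363\cdot4095\cdot5175$. Since $\sqrt{500}<23$ and $P(23)=5083\,|W|<3.6\cdot10^{12}$, we have $P(\sqrt{500})/500<10^{10}$. Also $|W|/2<4\cdot10^8$.

\emph{Comparison beyond $500$.} For real $x\ge500$ the logarithmic derivative of $F$ is at least $\frac8{x+29}-\frac3x\ge\frac{4.5}x$. A polynomial $\Pi$ of degree $n$ with nonnegative coefficients satisfies $u\Pi'(u)\le n\Pi(u)$ for $u>0$. Applied to $P'$, this bounds the logarithmic derivative of $G$ by $\frac7{\sqrt x(2\sqrt x+1)}\le\frac{3.5}x$; applied to $P$, it bounds that of $P(\sqrt x)/x$ by $\frac4x-\frac1x=\frac3x$. So the ratios of $G$, of $P(\sqrt x)/x$ and of the constant $|W|/2$ to $F$ decrease on $[500,\infty)$. Hence $G\le0.62F$ and $P(\sqrt x)/x+|W|/2<0.01F$ there, and for primes $p>500$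
\[
H(p)>\frac2{|W|}\,0.99\,F(p)>\frac2{|W|}\,0.62\,F(p)\ge N(p).
\]
This completes the proof of Theorem~\ref{thm:primes}. \qed

\section{Large index}\label{sec:large}

Let $t\geq1$ be arbitrary, $\mathcal G=\mathrm{SL}_2(\mathbb Z/t)$ and $I_t=\mathbb C[D_t]^{\mathcal G}$. We now take invariants in the opposite order. By Lemma~\ref{lem:omega}, $\dim I_t=D(t)$, and $D(t)\ge t^8/|\mathcal G|\ge t^5$ because $|\mathcal G|=t^3\prod_{p\mid t}(1-p^{-2})$.

\begin{example}
For $t=p$ prime, $D(p)=p(p^2+1)^2+1$. Indeed, the zero matrix is one orbit; the matrices of rank $1$ with a given column space form one orbit, since $\mathcal G$ is transitive on nonzero row vectors, which gives $(p^4-1)/(p-1)=(p^2+1)(p+1)$ orbits; and $\mathcal G$ acts freely on the $(p^4-1)(p^4-p)$ matrices of rank $2$, which gives $(p^2+1)(p^3-1)$ orbits.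
\end{example}

By Proposition~\ref{prop:finite}, $H(t)=\frac1{|W|}\sum_{g\in W}\operatorname{tr}(g\mid I_t)$. The element $-1\in W$ acts as $\omega(-1)$, trivially on $I_t$, so $g=\pm1$ contribute $2D(t)/|W|$. Also $N(t)\le240\,\sigma_3(t)\le240\,t^3\sum_{n\ge1}n^{-3}$. Theorem~\ref{thm:large} therefore follows from

\begin{proposition}\label{prop:bound}
For $g\in W$, $g\ne\pm1$, one has $|\operatorname{tr}(g\mid I_t)|=O_\varepsilon(t^{4+\varepsilon})$.
\end{proposition}

For composite $t$ the exact traces of Section~\ref{sec:formula} are not available, since $\mathbb Z/t$ is not a field and $t$ may share factors with $|W|$. An upper bound for the absolute value of a trace is easier: $|\operatorname{tr}M|^2$ is the trace of conjugation by $M$, and our operators permute a basis of $\operatorname{End}\mathbb C[D_t]$ up to scalars. From now on $g\ne\pm1$ is fixed, $e_j=e_j(g)$, and $C$ denotes constants independent of $t,p,k,s$; they may depend on $g$, which ranges over a finite set.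

\subsection{Traces and fixed points}
For $s\in\mathcal G$ let $\mathcal N_t(s)=\big|\ker\big(s\otimes g-1\mid(\mathbb Z/t)^2\otimes L\big)\big|$.

\begin{lemma}\label{lem:heis}
$|\operatorname{tr}(\omega(s)g)|^2\le\mathcal N_t(s^{-\mathsf T})$, where $s^{-\mathsf T}$ is the inverse transpose.
\end{lemma}

\begin{proof}
For $u,v\in D_t$ let $X_uf(x)=f(x+u)$ and $Z_vf(x)=\mathbf e((v,x)/t)f(x)$. Then $X_uZ_v=\mathbf e((u,v)/t)Z_vX_u$, and $\operatorname{tr}(Z_vX_u)=0$ unless $u=v=0$: for $u\ne0$ the diagonal is zero, and for $u=0\ne v$ the trace is the sum of a nontrivial character, $L$ being unimodular. Hence the $t^{16}$ operators $Z_vX_u$ are orthogonal for the form $\operatorname{tr}(M^*M')$ and form a basis of $\operatorname{End}\mathbb C[D_t]$. From \eqref{eq:omega}: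
\begin{itemize}
\item $\omega(T)$ commutes with $Z_v$, and $Q(x)-Q(x+u)=-Q(u)-(u,x)$ gives $\omega(T)X_u\omega(T)^{-1}=\mathbf e(-Q(u)/t)Z_{-u}X_u$;
\item shifting the summation variable gives $\omega(S)X_u=Z_u\,\omega(S)$, and combining the exponentials gives $\omega(S)Z_v=X_{-v}\,\omega(S)$;
\item $gX_ug^{-1}=X_{gu}$ and $gZ_vg^{-1}=Z_{gv}$.
\end{itemize}
So conjugation by $\omega(T)$, $\omega(S)$, $g$ permutes the basis up to scalars of modulus $1$, sending the label $(u,v)$ to $(u,v-u)$, $(-v,u)$, $(gu,gv)$. On the column $(u,v)^{\mathsf T}$ the first two maps are the matrices $\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)=T^{-\mathsf T}$ and $S=S^{-\mathsf T}$. As $s\mapsto s^{-\mathsf T}$ is a homomorphism, conjugation by $\omega(s)g$ acts on labels by $s^{-\mathsf T}\otimes g$. The trace of conjugation by a unitary $M$ is $|\operatorname{tr}M|^2$, and the trace of such a monomial operator is at most the number of fixed labels in absolute value.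
\end{proof}

Since $\operatorname{tr}(g\mid I_t)=|\mathcal G|^{-1}\sum_s\operatorname{tr}(\omega(s)g)$ and $s\mapsto s^{-\mathsf T}$ permutes $\mathcal G$, the Chinese remainder theorem gives
\[
|\operatorname{tr}(g\mid I_t)|\le\operatorname{Avg}_{s\in\mathcal G}\mathcal N_t(s)^{1/2}=\prod_{p^k\|t}\operatorname{Avg}_{s\in\mathrm{SL}_2(\mathbb Z/p^k)}\mathcal N_{p^k}(s)^{1/2}.
\]
We shall prove the local bound
\begin{equation}\label{eq:local}
\operatorname{Avg}_s\,\mathcal N_{p^k}(s)^{1/2}\le C(k+1)^2p^{4k}.
\end{equation}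
It implies Proposition~\ref{prop:bound}: if $t$ has $\nu$ prime divisors and $\sigma_0(t)$ divisors, the product is at most $C^\nu\sigma_0(t)^2t^4$, and $2^\nu\le\sigma_0(t)=O_\varepsilon(t^\varepsilon)$. The exponent $4$ is what this method sees for a reflection $g$: then $\mathcal N_t(1)^{1/2}=t^7$, and the single term $s=1$ contributes $t^7/|\mathcal G|\ge t^4$.

\subsection{The local kernel}
The eigenvalues of $s\otimes g$ are products of an eigenvalue of $s$ and a root of unity. The kernel is large only when an eigenvalue of $s$ is $p$-adically close to a root of unity of some order $j$, and this can happen for essentially one $j$ at a time. To make this precise, fix $p^k$, $s\in\mathrm{SL}_2(\mathbb Z/p^k)$, a lift $\tilde s\in\mathrm{SL}_2(\mathbb Z_p)$ and $\kappa=\operatorname{tr}\tilde s$. Let $\rho_j=\mathbf e(1/j)$, $R_j=\mathbb Z[\rho_j]\otimes\mathbb Z_p$, $\beta_j=\rho_j+\rho_j^{-1}$, and let $\psi_j\in\mathbb Z[X]$ be the minimal polynomial of $\beta_j$; thus $\psi_1=X-2$ and $\psi_2=X+2$. Put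
\[
n_j=\big|\ker\big(\rho_j\tilde s-1\mid(R_j/p^k)^2\big)\big|,\qquad q_j=\gcd\big(p^k,\psi_j(\kappa)\big).
\]

\begin{lemma}\label{lem:local}
With the sum over the $j\ge3$ such that $e_j>0$,
\[
\mathcal N_{p^k}(s)^{1/2}\le C\Big(n_1^{7/2}+n_2^{7/2}+\sum_jq_j^4\Big).
\]
\end{lemma}

\begin{proof}
\emph{Splitting along eigenvalues of $g$.} Let $L_j=\ker\Phi_j(g)\subset L$. The index $c_0=[L:\bigoplus_jL_j]$ is finite, but $p$ may divide it. Let $\Lambda=\mathbb Z_p^2\otimes L\supset\Lambda'=\bigoplus_j\mathbb Z_p^2\otimes L_j$. As $c_0\Lambda\subset\Lambda'$, multiplication by $c_0$ induces a map $\Lambda/p^k\Lambda\to\Lambda'/p^k\Lambda'$ commuting with $\tilde s\otimes g$. Its kernel lies in $\{x\in\Lambda:c_0x\in p^k\Lambda\}/p^k\Lambda$, which has $\gcd(c_0,p^k)^{16}\le c_0^{16}$ elements. The ring $R_j$ is a product of discrete valuation rings, the completions of $\mathbb Z[\rho_j]$ at the primes above $p$. The $R_j$-module $L_j\otimes\mathbb Z_p$, with $\rho_j$ acting as $g$, is finitely generated and torsion-free,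 and it has rank $e_j$ over each factor because $L_j\otimes\mathbb Q\cong\mathbb Q(\rho_j)^{e_j}$. So it is free of rank $e_j$, and
\[
\mathcal N_{p^k}(s)\le c_0^{16}\prod_jn_j^{e_j}.
\]

\emph{The bound $n_j\le Cq_j^2$.} Let $j=1,2$, and let $p^x,p^y$ ($x,y\le\infty$) be the elementary divisors of $\pm\tilde s-1$. Its determinant is $2\mp\kappa$, so $x+y=v_p(\psi_j(\kappa))$ and $n_j=p^{\min(x,k)+\min(y,k)}\le q_j^2$. Let $j\ge3$. Then $\det(\rho_j\tilde s-1)=\rho_j^2-\kappa\rho_j+1=\rho_j(\beta_j-\kappa)$. In a factor of $R_j$ with uniformizer $\varpi$ let $\varpi^x,\varpi^y$, $x\le y$, be the elementary divisors. All entries of $\rho_j\tilde s-1$ are divisible by $\varpi^x$, so $\rho_j^2=\det(\rho_j\tilde s)\equiv1\pmod{\varpi^x}$, and the smaller divisors of all factors together contribute at most $|\mathbb Z[\rho_j]/(1-\rho_j^2)|$ to $n_j$; this is finite because $j\ge3$. Since $y\le v_\varpi(\beta_j-\kappa)$, the larger divisors contribute at most $|R_j/(p^k,\beta_j-\kappa)|$. This number is $q_j^2$: the ring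 $\mathbb Z[\rho_j]$ is free over $\mathbb Z[\beta_j]$ with basis $1,\rho_j$, because $\rho_j^2=\beta_j\rho_j-1$ and $\rho_j$ is not real, and $\mathbb Z_p[X]/(\psi_j,X-\kappa,p^k)\cong\mathbb Z_p/(\psi_j(\kappa),p^k)$.

\emph{At most one $q_j$ is large.} The roots of $\psi_j$ are among the numbers $2\cos(2\pi a/j)$ with $\gcd(a,j)=1$, so for $i\ne j$ the irreducible polynomials $\psi_i,\psi_j$ are distinct and the ideal $(\psi_i,\psi_j)\subset\mathbb Z[X]$ contains an integer $r_{ij}\neq0$. The power $\min(q_i,q_j)$ of $p$ divides $\psi_i(\kappa)$ and $\psi_j(\kappa)$, hence $r_{ij}$. So among the $j$ with $e_j>0$, all but the one with the largest $q_j$ have $n_j\le C$. For the exceptional $j$ we use $e_1,e_2\le7$, which is where $g\ne\pm1$ enters, and $e_j\le4$ for $j\ge3$, since $\deg\Phi_j\ge2$. This gives $n_j^{e_j/2}\le n_j^{7/2}$ for $j\leq2$ and $n_j^{e_j/2}\le Cq_j^4$ for $j\ge3$.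
\end{proof}

For $j=1,2$ we kept $n_j$ rather than $q_j$: the bound $q_j^7$ would be too weak, as $q_1=p^k$ already holds for a proportion of order $p^{-k}$ of the group.

\subsection{The averages}
The reduction maps $\mathrm{SL}_2(\mathbb Z/p^k)\to\mathrm{SL}_2(\mathbb Z/p^i)$ are surjective homomorphisms, so a uniformly distributed $s$ is uniformly distributed modulo $p^i$, and $|\mathrm{SL}_2(\mathbb Z/p^i)|\ge\frac34p^{3i}$ for all $i\ge0$.

\emph{The terms $n_1,n_2$.} Let $a\le k$ be maximal with $s\equiv1\pmod{p^a}$. If $a<k$, the smaller elementary divisor of $\tilde s-1$ is $p^a$; so in all cases $n_1\le p^{k+a}$. The proportion of $s$ with $s\equiv1\pmod{p^a}$ is at most $\frac43p^{-3a}$. Therefore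
\[
\operatorname{Avg}n_1^{7/2}\le\tfrac43\sum_{a=0}^kp^{-3a+\frac72(k+a)}=\tfrac43\sum_{a=0}^kp^{\frac72k+\frac12a}\le\tfrac43(k+1)p^{4k}.
\]
Replacing $s$ by $-s$ exchanges $n_1$ and $n_2$, so the same bound holds for $n_2$.

\emph{The terms $q_j$, $j\ge3$.} We have $q_j^4\le p^{3k}q_j$ and $q_j\le1+\sum_{i=1}^kp^i\,\mathbf 1[p^i\mid\psi_j(\kappa)]$. We bound the probability of a given trace and the number of relevant traces.

For $r\in\mathbb Z/p^i$ the equation $bc=r$ has at most $(i+1)p^i$ solutions: for each valuation $v\in\{0,\dots,i\}$ there are at most $p^{i-v}$ elements $b$ of valuation $v$, and for each of them at most $p^v$ values of $c$. A matrix of determinant $1$ with given trace is determined by $a$ and a solution of $bc=ad-1$, so there are at most $(i+1)p^{2i}$ of them, and a given trace modulo $p^i$ has probability at most $\frac43(i+1)p^{-i}$.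

Let $\Delta_j$ be the discriminant of $\psi_j$, let $\kappa_0\in\mathbb Z_p$ satisfy $p^i\mid\psi_j(\kappa_0)$, and let $\beta\in\overline{\mathbb Q}_p$ be a root of $\psi_j$ for which $v(\kappa_0-\beta)$ is maximal, $v$ extending $v_p$. For every other root $\beta'$, $v(\beta-\beta')\ge\min\big(v(\kappa_0-\beta),v(\kappa_0-\beta')\big)=v(\kappa_0-\beta')$. Also $\sum_{\beta'\ne\beta}v(\beta-\beta')=v(\psi_j'(\beta))\le v_p(\Delta_j)$, since $\pm\Delta_j$ is the product of the integral elements $\psi_j'(\beta)$ over all roots. Hence $v(\kappa_0-\beta)\ge i-v_p(\Delta_j)$, and $\beta$ determines $\kappa_0$ modulo $p^{i-v_p(\Delta_j)}$ (no condition if this exponent is not positive). So $\psi_j$ has at most $\deg\psi_j\cdot p^{v_p(\Delta_j)}\le\deg\psi_j\cdot|\Delta_j|\le C$ roots modulo $p^i$.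

Combining the two bounds, $\operatorname{Avg}q_j\le1+C\sum_{i=1}^k(i+1)\le C(k+1)^2$, and $\operatorname{Avg}q_j^4\le C(k+1)^2p^{3k}$. With Lemma~\ref{lem:local} this proves \eqref{eq:local}, hence Proposition~\ref{prop:bound} and Theorem~\ref{thm:large}. \qed

\begin{thebibliography}{9}

\bibitem{CS} Conway and Smith, \emph{On Quaternions and Octonions}.

\bibitem{Coxeter} Coxeter, 1946.

\bibitem{SW} Kaiwen Sun and Haowu Wang, \emph{Weyl invariant $E_8$ Jacobi forms and $E$-strings}, arXiv:2109.10578 (2021).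

\end{thebibliography}
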